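# A completely hyperexpansive operator that is not reflexive

## 1. A two-by-two matrix, tested one vector at a time

Let $\epsilon_1,\epsilon_2$ be the standard basis of $\mathbb C^2$, and consider
$$N=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad \mathcal A=\{aI+bN:\ a,b\in\mathbb C\},\qquad P=\begin{pmatrix}1&0\\0&0\end{pmatrix}.$$
The set $\mathcal A$ is the algebra of polynomials in $N$, and $P\notin\mathcal A$. Suppose, however, that we may test membership in $\mathcal A$ only at one vector at a time: given $x$, is there an element of $\mathcal A$ that agrees with $P$ at $x$? For $x=(x_1,x_2)$ we have $\mathcal Ax=\{(ax_1+bx_2,\,ax_2)\}$. This is all of $\mathbb C^2$ if $x_2\ne0$, and it is $\mathbb C\epsilon_1$ if $x_2=0\neq x_1$. In every case $Px=(x_1,0)$ lies in $\mathcal Ax$. So no single vector reveals that $P$ is outside $\mathcal A$.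

Two vectors together do reveal it. An element $aI+bN$ that agrees with $P$ at $\epsilon_1$ has $a=1$, and one that agrees with $P$ at $\epsilon_2$ has $a=b=0$. As a functional:
$$\Lambda(X)=\langle X\epsilon_1,\epsilon_1\rangle-\langle X\epsilon_2,\epsilon_2\rangle$$
vanishes on $\mathcal A$, because $\Lambda(aI+bN)=a-a$, while $\Lambda(P)=1$. In terms of invariant subspaces: those of $N$ are $\{0\}$, $\mathbb C\epsilon_1$, $\mathbb C^2$, and $P$ leaves all of them invariant although it is not a polynomial in $N$. By contrast, for $D=\mathrm{diag}(1,0)$ both coordinate axes are invariant, a matrix that leaves both invariant is diagonal, and every diagonal matrix is a polynomial in $D$.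

Here is the general setting. $\mathcal H$ is a complex, separable, infinite-dimensional Hilbert space, $B(\mathcal H)$ is the algebra of bounded operators on it, and $\langle x,y\rangle$ is linear in $x$. Recall that the weak operator topology (WOT) is the one in which $X_\iota\to X$ means $\langle X_\iota x,y\rangle\to\langle Xx,y\rangle$ for all $x,y$; finite sums $X\mapsto\sum_i\langle Xx_i,y_i\rangle$ are WOT-continuous.

**Definition (reflexivity).** For a unital subalgebra $\mathscr W\subseteq B(\mathcal H)$, $\mathrm{Lat}\,\mathscr W$ is the set of closed subspaces invariant under every operator in $\mathscr W$; for $T\in B(\mathcal H)$, $\mathrm{Lat}\,T$ is the set of closed subspaces invariant under $T$. Put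
$$\mathrm{AlgLat}\,\mathscr W=\{S\in B(\mathcal H):\ \mathrm{Lat}\,\mathscr W\subseteq\mathrm{Lat}\,S\}.$$
$\mathscr W$ is reflexive if $\mathscr W=\mathrm{AlgLat}\,\mathscr W$. Let $\mathcal W(T)$ be the WOT-closure of the polynomials in $T$. The operator $T$ is reflexive if $\mathcal W(T)$ is reflexive.

With the same definitions on $\mathbb C^2$, $N$ is not reflexive and $D$ is. Two remarks will be used. First, $\mathrm{Lat}\,\mathcal W(T)=\mathrm{Lat}\,T$: a closed subspace invariant under $T$ is invariant under polynomials in $T$, and since it is weakly closed, also under their WOT-limits. Second, if a WOT-continuous functional $\Lambda$ vanishes on all $p(T)$, $p$ a polynomial, then it vanishes on $\mathcal W(T)$; so $\Lambda(S)\ne0$ implies $S\notin\mathcal W(T)$. The question of this talk is whether the phenomenon "no single vector sees it, two vectors do" can occur for operators that satisfy a strong growth condition.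

## 2. Complete hyperexpansivity and the statement

**Definition (complete hyperexpansivity).** $T\in B(\mathcal H)$ is completely hyperexpansive if
$$\sum_{k=0}^n(-1)^k\binom nk\|T^kx\|^2\le0\qquad\text{for all }n\ge1,\ x\in\mathcal H .$$

For $n=1$ this says $\|Tx\|\ge\|x\|$, so the matrix $N$ is out. Being expansive is not enough: $T=2I$ gives $1-2\cdot4+16=9>0$ for $n=2$. An isometry satisfies the condition with all sums $0$. A less trivial example is multiplication by $z$ on the space of power series with $\|f\|^2=\sum(n+1)|f_n|^2<\infty$: here $\|z^kf\|^2=\sum(n+k+1)|f_n|^2=\|f\|^2+k\sum|f_n|^2$ is affine in $k$, and the next lemma applies. An operator is called a 2-isometry if $\|T^2x\|^2-2\|Tx\|^2+\|x\|^2=0$ for all $x$.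

**Lemma 1.** Let $T$ be a 2-isometry with $\|Tx\|\ge\|x\|$ for all $x$. Then $\|T^kx\|^2=\|x\|^2+k(\|Tx\|^2-\|x\|^2)$ for $k\ge 0$, and $T$ is completely hyperexpansive.

*Proof.* Applying the identity to $T^kx$, we see that the second differences of $k\mapsto\|T^kx\|^2$ vanish, which gives the formula. For $n\ge1$ we have $\sum_k(-1)^k\binom nk=0$ and $\sum_k(-1)^kk\binom nk=-n(1-1)^{n-1}$, which is $-1$ for $n=1$ and $0$ for $n\ge2$. So the alternating sum is $\|x\|^2-\|Tx\|^2\le0$ for $n=1$ and $0$ for $n\ge2$. $\square$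

The following results are known. (a) If $T$ is completely hyperexpansive and $\dim\ker T^*=1$, then $T$ is reflexive. (b) If $T$ is completely hyperexpansive and cyclic, then $T$ is reflexive. The question, taken from Shubhankar Podder and Deepak Kumar Pradhan, "The reflexivity of hyperexpansions and their Cauchy dual operators", arXiv:1810.05605 (2018), is: *is every completely hyperexpansive operator in $B(\mathcal H)$ reflexive?* The answer is no.

**Theorem 2.** For every $d\in\{2,3,\dots\}\cup\{\infty\}$ there is a completely hyperexpansive operator $T$ (even a 2-isometry) on a separable infinite-dimensional Hilbert space with $\dim\ker T^*=d$ that is not reflexive. It has the form $T=1\oplus T_1$ (for $d=2$) or $T=1\oplus T_1\oplus S$, where $1$ acts on $\mathbb C$, $T_1$ is multiplication by $z$ on a Hilbert space of $\mathbb C^2$-valued analytic functions on $\mathbb D$, and $S$ is a unilateral shift.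

**Remark.** With (a), this shows that all completely hyperexpansive operators with $\dim\ker T^*=d$ are reflexive if and only if $d\le1$. The case $d=0$ can be done by hand. Such a $T$ is expansive, so its range is closed; it is also dense, so $T$ is invertible. By the condition for $n=2$, applied to $T^kx$ with $k\in\mathbb Z$, the positive sequence $(\|T^kx\|^2)_{k\in\mathbb Z}$ is concave. Its increments are nonincreasing, so a negative increment would force the sequence below $0$ on the right, and a positive one would force it below $0$ on the left. Hence it is constant and $T$ is unitary. By Sarason's theorem, normal operators, and in particular unitary ones, are reflexive.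

## 3. An eigenvector placed beside a shift

Consider $T=1\oplus V$ on $\mathbb C\oplus\mathcal L$ with $V\in B(\mathcal L)$, and let $P=1\oplus0$. Since $p(T)(a,x)=(p(1)a,\,p(V)x)$, membership of $P$ becomes a question about polynomials.

**Lemma 3.** In this situation:

1. If for every $x\in\mathcal L$ there are polynomials $p_k$ with $p_k(1)\to1$ and $p_k(V)x\to0$, then $P\in\mathrm{AlgLat}\,\mathcal W(T)$.
2. If for some $x\in\mathcal L$ and some $C$ we have $|p(1)|\le C\|p(V)x\|$ for all polynomials $p$, then $P\notin\mathrm{AlgLat}\,\mathcal W(T)$.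
3. If for some $x_1,\dots,x_n\in\mathcal L$ and some $C$ we have $|p(1)|^2\le C\sum_i\|p(V)x_i\|^2$ for all polynomials $p$, then $P\notin\mathcal W(T)$.

*Proof.* (1) Let $\mathcal M\in\mathrm{Lat}\,\mathcal W(T)=\mathrm{Lat}\,T$ and $(a,x)\in\mathcal M$. Then $p_k(T)(a,x)=(p_k(1)a,p_k(V)x)\to(a,0)$, so $P(a,x)\in\mathcal M$.

(2) The closure of $\{(p(1),p(V)x)\}$ is in $\mathrm{Lat}\,T$, and every $(a,y)$ in it satisfies $|a|\le C\|y\|$. It contains $(1,x)$, but not $P(1,x)=(1,0)$.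

(3) By hypothesis $p(V)x_1\oplus\dots\oplus p(V)x_n\mapsto p(1)$ is a well-defined bounded linear functional on a subspace of $\mathcal L^n$. By the Riesz theorem there are $y_i\in\mathcal L$ with $p(1)=\sum_i\langle p(V)x_i,y_i\rangle$ for all $p$. The WOT-continuous functional
$$\Lambda(X)=\langle X(1,0),(1,0)\rangle-\sum_i\langle X(0,x_i),(0,y_i)\rangle$$
vanishes on all $p(T)$, and $\Lambda(P)=1$. $\square$

So the aim is to satisfy the hypotheses of (1) and (3) simultaneously: several vectors jointly control $p(1)$, but no single one does. The functional in (3) is the analog of the $\Lambda$ of Section 1.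

The simplest case is $V=M_z$ on $H^2$. With $p_k=(\frac{1+z}2)^k$ we have $p_k(1)=1$, and $\|p_kg\|_{H^2}\to0$ for every $g$ by dominated convergence on $\mathbb T$, since $|p_k|\le1$ and $p_k\to0$ off the point $1$. So (1) holds. But the same $p_k$ work for all $g$, so $p_k(T)\to P$ strongly and $P\in\mathcal W(T)$: here the norm controls $p(1)$ too weakly. Section 4 gives an example where it controls $p(1)$ too strongly.

No $V$ on a space with one-dimensional $\ker V^*$ can work. If $V$ is completely hyperexpansive, so is $1\oplus V$, and $\dim\ker(1\oplus V)^*=\dim\ker V^*$; if this is $1$, then $1\oplus V$ is reflexive by (a). This is why we turn to $\mathbb C^2$-valued functions.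

## 4. Local Dirichlet integrals

Let $P_w(z)=\frac{1-|z|^2}{|z-w|^2}$ be the Poisson kernel, $dA$ area measure, and $m$ normalized Lebesgue measure on $\mathbb T$.

**Definition (local Dirichlet integral).** For $h$ analytic in $\mathbb D$ and $w\in\mathbb T$, $\mathcal D_w(h)=\frac1\pi\int_{\mathbb D}|h'|^2P_w\,dA$.

**Lemma 4.** $\mathcal D_w(h)<\infty$ if and only if $h=a+(z-w)q$ with $a\in\mathbb C$, $q\in H^2$. Then $a=:h(w)$ and $q$ are unique, $\mathcal D_w(h)=\|q\|_{H^2}^2$, and $h(w)=\lim_{r\to1}h(rw)$. Moreover: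

1. if $\mathcal D_w(h)<\infty$, then $\mathcal D_w(zh)=\mathcal D_w(h)+|h(w)|^2$ and $(zh)(w)=w\,h(w)$;
2. if $\mathcal D_w(h)<\infty$, then $|h(w)|^2\le2|h(0)|^2+2\mathcal D_w(h)$;
3. if $\mathcal D_w(zh)<\infty$, then $\mathcal D_w(h)\le\mathcal D_w(zh)$.

For example, $z^n=1+(z-1)(1+z+\dots+z^{n-1})$ gives $\mathcal D_1(z^n)=n$.

*Proof.* Replacing $h(z)$ by $h(wz)$ turns $\mathcal D_w$ into $\mathcal D_1$ (since $P_w(wz)=P_1(z)$) and the decomposition $a+(z-w)q(z)$ into $a+(z-1)\,wq(wz)$. So let $w=1$ in the first part.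

**Step 1: a formula for $\mathcal D_1(h)$.** Write $h=\sum h_nz^n$ and $h'/(1-z)=\sum g_nz^n$, so $g_n=\sum_{j=1}^{n+1}jh_j$. Since $\frac1\pi\int_{\mathbb D}|z|^{2n}(1-|z|^2)dA=\frac1{n+1}-\frac1{n+2}$,
$$\mathcal D_1(h)=\frac1\pi\int_{\mathbb D}\Bigl|\frac{h'}{1-z}\Bigr|^2(1-|z|^2)\,dA=\sum_{n\ge0}\frac{|g_n|^2}{(n+1)(n+2)} .$$
Fix $a\in\mathbb C$ and let $(h-a)/(z-1)=\sum q_nz^n$. Then $h_j=q_{j-1}-q_j$ for $j\ge1$. Put $Q_N=\sum_{j<N}q_j$ and $A_N=Q_N/N$ for $N\ge1$. Then
$$g_{N-1}=\sum_{j=1}^Nj(q_{j-1}-q_j)=Q_N-Nq_N .$$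
Since $q_N=Q_{N+1}-Q_N=(N+1)A_{N+1}-NA_N$, this equals $N(N+1)(A_N-A_{N+1})$. Hence
$$\mathcal D_1(h)=\sum_{N\ge1}N(N+1)|A_N-A_{N+1}|^2. \tag{4.1}$$

**Step 2: comparison with $\sum|q_N|^2$.** Expanding squares, for $N\ge1$,
$$|(N+1)A_{N+1}-NA_N|^2-N(N+1)|A_{N+1}-A_N|^2=(N+1)|A_{N+1}|^2-N|A_N|^2 .$$
The first term is $|q_N|^2$. Summing over $1\le N\le K$ and adding $|q_0|^2=|A_1|^2$,
$$\sum_{N=0}^K|q_N|^2=\sum_{N=1}^KN(N+1)|A_{N+1}-A_N|^2+(K+1)|A_{K+1}|^2. \tag{4.2}$$

**Step 3: the equivalence.** Suppose $(q_n)\in\ell^2$. For fixed $L\le K$, $|Q_K|\le|Q_L|+\sqrt K(\sum_{j\ge L}|q_j|^2)^{1/2}$, so $|Q_K|^2/K\to0$; that is, $K|A_K|^2\to0$. By (4.1) and (4.2), $\mathcal D_1(h)=\|q\|^2$. Conversely let $\mathcal D_1(h)<\infty$. By Cauchy–Schwarz,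
$$\sum_{N>K}|A_N-A_{N+1}|\le\Bigl(\sum_{N>K}\frac1{N(N+1)}\Bigr)^{1/2}\Bigl(\sum_{N>K}N(N+1)|A_N-A_{N+1}|^2\Bigr)^{1/2},$$
so $(A_N)$ is Cauchy. Replacing $a$ by $a+\delta$ adds $\delta/(1-z)=\delta\sum z^n$ to $q$, hence $\delta$ to every $q_n$ and every $A_N$. So we may choose $a$ with $A_N\to0$. Then $|A_{K+1}|$ is at most the displayed sum, and $\sum_{N>K}\frac1{N(N+1)}=\frac1{K+1}$, so $(K+1)|A_{K+1}|^2\to0$. By (4.2), $q\in H^2$. Uniqueness: two decompositions would give a nonzero multiple of $1/(z-1)$ in $H^2$, which is false. Back to general $w$: since $|q(rw)|\le\|q\|(1-r^2)^{-1/2}$, $(1-r)|q(rw)|\to0$ and $h(rw)\to a$.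

**Step 4: the three consequences.** (1) $zh=wa+(z-w)(a+zq)$, and $\|a+zq\|^2=|a|^2+\|q\|^2$. (2) Evaluate at $0$: $a=h(0)+wq(0)$. (3) Let $zh=b+(z-w)q$. At $0$ this gives $b=wq(0)$. With $q=q(0)+zq_1$ we get $zh=zq(0)+(z-w)zq_1$, so $h=q(0)+(z-w)q_1$, and $\|q_1\|\le\|q\|$. $\square$

*Example (control that is too strong).* On $\{h:\ \|h\|^2=\|h\|_{H^2}^2+\mathcal D_1(h)<\infty\}$ (complete, because a Cauchy sequence converges in $H^2$, hence locally uniformly with derivatives, and Fatou's lemma applies to $\mathcal D_1$), parts (1) and (2) give $\|zh\|^2-\|h\|^2=|h(1)|^2\le4\|h\|^2$. The right side of the equality does not change when $h$ is replaced by $zh$, so $M_z$ is a 2-isometry. But $|p(1)|^2\le2|p(0)|^2+2\mathcal D_1(p)\le2\|p\|^2$: the single vector $x=1$ controls $p(1)$, and $P\notin\mathrm{AlgLat}\,\mathcal W(1\oplus M_z)$ by Lemma 3(2).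

## 5. A model on a half-line, and the price of one logarithm

This section explains where the weight of Section 6 comes from; the proof does not depend on it. Restrict functions to the radius $[0,1)$, use a variable $t\to\infty$ as $x\to1$, and pretend that the energy of $g$ is
$$N_0(g)=\int_{t_1}^\infty\langle\Gamma(t)g'(t),g'(t)\rangle\,dt,\qquad \Gamma=I+(M-1)uu^*,$$
with unit vectors $u(t)\in\mathbb C^2$ and $M(t)>1$: moving in direction $u$ costs $M$, and moving in the orthogonal direction $v$ costs $1$.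

*One function.* For $g$ without zeros, the part of $N_0(pg)$ that comes from $p'$ is $\int|p'|^2\langle\Gamma g,g\rangle$. If $p$ rises from $0$ to $1$ on $[A,A']$, Cauchy–Schwarz gives
$$1\le\int_A^{A'}|p'|^2\langle\Gamma g,g\rangle\,dt\cdot L,\qquad L=\int_A^{A'}\frac{dt}{\langle\Gamma g,g\rangle},$$
with equality for $p'=1/(L\langle\Gamma g,g\rangle)$. So this cost can be made arbitrarily small far out if and only if $\int^\infty dt/\langle\Gamma g,g\rangle=\infty$.

*Two functions.* Let $F_i=\Phi\epsilon_i$ with $\Phi(t)=I+\int_{t_1}^t\rho\,vv^*ds$, $\rho>0$: these functions move only in the cheap direction, so $N_0(F_i)\le\int\rho^2$. Put $\nu=1/\langle\Phi u,u\rangle$ and $\eta_i=\nu\overline{u_i}\,u$. For a matrix $X$, $\sum_i\langle X\epsilon_i,\eta_i\rangle=\nu\langle Xu,u\rangle$. Hence $\sum\langle F_i,\eta_i\rangle=1$ and $\sum\langle F_i',\eta_i\rangle=\nu\rho\langle vv^*u,u\rangle=0$, so that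
$$p'=\sum_i\langle(pF_i)',\eta_i\rangle,\qquad\sum_i\langle\Gamma^{-1}\eta_i,\eta_i\rangle=\frac{\nu^2}{M}.$$
By Cauchy–Schwarz the pair $F_1,F_2$ controls $p(\infty)-p(t_1)$ if $\int\nu^2/M\,dt<\infty$.

*First attempt: $u$ constant.* Then $\langle\Phi u,u\rangle=1$, so this recipe needs $\int dt/M<\infty$. But then the one constant function $g=u$ suffices: $|p(\infty)-p(t_1)|^2\le\int\frac{dt}M\cdot\int M|p'|^2dt=\int\frac{dt}M\cdot N_0(pu)$. This is the situation of Lemma 3(2), and the attempt stops here. So $u$ has to rotate.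

*Rotating $u$.* If $u$ rotates so that $vv^*$ averages to $\frac12I$, then $\Phi$ is close to $(1+\frac12R)I$ with $R=\int_{t_1}^t\rho$, although $F_i$ moves only in the cheap direction. The recipe then asks for $\int\rho^2<\infty$ and, far out, $\int dt/(MR^2)<\infty$. By Hardy's inequality, $\int R^2t^{-2}dt\le4\int\rho^2$, so by Cauchy–Schwarz these two conditions force
$$\int^\infty\frac{dt}{t\sqrt M}<\infty. \tag{5.1}$$
On the other hand, let $c$ be one function with $\int|c'|^2<\infty$ and $c(t_1)=0$. Then $\int|c|^2t^{-2}dt<\infty$, again by Hardy. If the local average of $1/\langle\Gamma c,c\rangle$ is at least $\mathfrak m/|c|^2$, then $\int\sqrt{\mathfrak m}\,\frac{dt}t\le(\int\frac{|c|^2}{t^2}dt)^{1/2}(\int\frac{\mathfrak m}{|c|^2}dt)^{1/2}$ shows that divergence is guaranteed by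
$$\int^\infty\sqrt{\mathfrak m}\,\frac{dt}t=\infty. \tag{5.2}$$
Since $\langle\Gamma x,x\rangle\le M$ for unit $x$, we can always take $\mathfrak m=1/M$, but for this $\mathfrak m$ (5.2) contradicts (5.1). We must gain something over $1/M$, for every direction $x$. The real rotation $u=(\cos\alpha,\sin\alpha)$ does not do it: for $x=(1,i)/\sqrt2$, $|\langle x,u\rangle|^2=\frac12$ at all times, so the average is at most $2/M$. If we also turn a phase, $u=(\cos\alpha,e^{i\beta}\sin\alpha)$ with $\beta$ faster than $\alpha$, then for every $x$ the function $\langle x,u\rangle$ of $(\alpha,\beta)$ has a zero. With $\sigma,\omega$ the distances from it in the two angles, $1+M|\langle x,u\rangle|^2$ is at most of order $1+M(\sigma^2+\omega^2)$, and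
$$\iint_{\sigma^2+\omega^2\le1}\frac{d\sigma\,d\omega}{1+M(\sigma^2+\omega^2)}=\frac{\pi\log(1+M)}{M}.$$
The gain is one logarithm: $\mathfrak m$ of order $\log M/M$. With $s=\log t$ we now need $\int ds/\sqrt M<\infty$ and $\int\sqrt{\log M}\,ds/\sqrt M=\infty$. The choice $\sqrt M=s(\log s)^{5/4}$ does both: the integrands become $s^{-1}(\log s)^{-5/4}$ and, up to constants, $s^{-1}(\log s)^{-3/4}$. Balancing $\rho^2$ against $1/(MR^2)$ with $R$ of order $t\rho$ gives $\rho=t^{-1/2}M^{-1/4}$.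

## 6. The weight

From now on everything is proof. Matrix inequalities are in the Loewner sense. $C,c>0$ are constants that may change from line to line and depend only on $t_0$ below, unless indicated; $x\asymp y$ means $cx\le y\le Cx$. For large $t$ let
$$M(t)=(\log t)^2(\log\log t)^{5/2},\quad\rho(t)=t^{-1/2}(\log t)^{-1/2}(\log\log t)^{-5/8},\quad\alpha(t)=t^{2/3},\quad\beta(t)=t^{5/6},$$
$$u(t)=(\cos\alpha(t),\,e^{i\beta(t)}\sin\alpha(t)),\qquad\Gamma(t)=I+(M(t)-1)u(t)u(t)^*,$$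
and let $v(t)$ be a unit vector orthogonal to $u(t)$, so
$$vv^*=I-uu^*=\frac12\begin{pmatrix}1-\cos2\alpha&-e^{-i\beta}\sin2\alpha\\-e^{i\beta}\sin2\alpha&1+\cos2\alpha\end{pmatrix}. \tag{6.1}$$
Then $\Gamma u=Mu$, $\Gamma v=v$, $I\le\Gamma\le MI$, and $\langle\Gamma x,x\rangle=|x|^2+(M-1)|\langle x,u\rangle|^2\ge M|\langle x,u\rangle|^2$.

Fix $t_0>1$ so large that on $[t_0,\infty)$: $M>1$ is increasing, $(\log M)'\le\frac14$, $M(r)\le\frac14r^{1/3}$, $\rho$ is decreasing, $\beta'\pm2\alpha'\ge\frac12s^{-1/6}$ (here $\beta'=\frac56s^{-1/6}$, $\alpha'=\frac23s^{-1/3}$); and such that $\rho$, with principal branches, is holomorphic near $\{\mathrm{Re}\,\tau\ge t_0,\ |\mathrm{Im}\,\tau|\le\pi/2\}$ with $|\rho(\tau)|\le2\rho(\mathrm{Re}\,\tau)$ there. The last condition is possible because, for $\tau=t+i\varphi$, the quotients $\tau/t$, $\log\tau/\log t$, $\log\log\tau/\log\log t$ tend to $1$ uniformly in $|\varphi|\le\pi/2$ as $t\to\infty$.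

**Lemma 5.** There is a constant $C_0$ with
$$\Gamma(s)\le C_0e^{|s-t|/2}\,\Gamma(t),\qquad s,t\ge t_0. \tag{6.2}$$

*Proof.* The weight is slowly varying because $u$ turns slowly compared with $M^{-1/2}$. Let $\mu=\min(s,t)$. For $r\ge\mu$,
$$|u'(r)|\le\alpha'(r)+\beta'(r)\le2r^{-1/6}\le2\mu^{-1/6}\le M(\mu)^{-1/2},$$
the last step by $M(\mu)\le\frac14\mu^{1/3}$. Since $(\log M)'\le\frac14$ and $M$ is increasing, $M(s)\le e^{|s-t|/4}M(\mu)$ and $M(s)\le e^{|s-t|/4}M(t)$. Hence $M(s)|u(s)-u(t)|^2\le|s-t|^2e^{|s-t|/4}\le9e^{|s-t|/2}$, as $y^2e^{-y/4}\le64e^{-2}<9$ for $y\ge0$. Therefore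
$$\langle\Gamma(s)x,x\rangle\le|x|^2+2M(s)|\langle x,u(t)\rangle|^2+2M(s)|u(s)-u(t)|^2|x|^2\le(1+2+18)\,e^{|s-t|/2}\langle\Gamma(t)x,x\rangle.\ \square$$

Next we transfer $\Gamma$ to the disc. For $z\in\overline{\mathbb D}\setminus\{1\}$ put
$$\tau(z)=t_0+\log\frac2{1-z},\qquad t(z)=\mathrm{Re}\,\tau(z)=t_0+\log\frac2{|1-z|}\ge t_0 .$$
Here $\mathrm{Re}(1-z)>0$, so the principal branch makes sense. Write $1-z=re^{i\theta}$; then $|z|<1$ means $r<2\cos\theta$, and $r=2e^{-(t-t_0)}$, $\theta=-\varphi$ for $\tau=t+i\varphi$. So $\tau$ maps $\mathbb D$ conformally onto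
$$\Omega=\{t+i\varphi:\ |\varphi|<\pi/2,\ e^{-(t-t_0)}<\cos\varphi\}\subset\{t>t_0\},\qquad dt\,d\varphi=\frac{dA(z)}{|1-z|^2}. \tag{6.3}$$
The radius $[0,1)$ corresponds to real $\tau=t\ge t_1:=t_0+\log2$, with $x=1-2e^{-(t-t_0)}$ and $dx=(1-x)\,dt$; the point $z=0$ corresponds to $t_1$. We shall often use conformal invariance: for analytic $f$, with $f_\tau$ the derivative in $\tau$, $\langle Xf',f'\rangle dA$ becomes $\langle Xf_\tau,f_\tau\rangle dt\,d\varphi$.

For $\zeta\in\mathbb T\setminus\{1\}$ let $G(\zeta)=\Gamma(t(\zeta))$, and let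
$$W(z)=\int_{\mathbb T}P_\zeta(z)G(\zeta)\,dm(\zeta),\qquad z\in\mathbb D .$$
Since $M(t)\le\frac14t^{1/3}$, $\int M(t(\zeta))\,dm<\infty$; so $W$ is finite and continuous (dominated convergence), and $W\ge I$.

**Lemma 6.**
$$C^{-1}\Gamma(t(z))\le W(z)\le C\,\Gamma(t(z)),\qquad z\in\mathbb D. \tag{6.4}$$

*Proof.* As $t(\zeta)-t(z)=\log(|1-z|/|1-\zeta|)$,
$$e^{|t(\zeta)-t(z)|/2}\le\Bigl(\frac{|1-z|}{|1-\zeta|}\Bigr)^{1/2}+\Bigl(\frac{|1-\zeta|}{|1-z|}\Bigr)^{1/2}.$$
Since $|\arg(1-\zeta)|\le\pi/2$, $|1-\zeta|^{\pm1/2}\le\sqrt2\,\mathrm{Re}\,(1-\zeta)^{\pm1/2}$. The functions $(1-z)^{\pm1/2}$ are in $H^1$: the first is bounded, and for the second, $|1-\zeta|\le|1-r\zeta|+(1-r)\le2|1-r\zeta|$ gives the integrable bound $|1-r\zeta|^{-1/2}\le\sqrt2|1-\zeta|^{-1/2}$. So they are the Poisson integrals of their boundary values, and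
$$\int P_\zeta(z)|1-\zeta|^{\pm1/2}dm(\zeta)\le\sqrt2\,\mathrm{Re}\,(1-z)^{\pm1/2}\le\sqrt2\,|1-z|^{\pm1/2}.$$
Hence $\int P_\zeta(z)e^{|t(\zeta)-t(z)|/2}dm\le2\sqrt2$. Since $\int P_\zeta(z)\,dm=1$, Cauchy–Schwarz gives $\int P_\zeta(z)e^{-|t(\zeta)-t(z)|/2}dm\ge(2\sqrt2)^{-1}$. Now integrate $C_0^{-1}e^{-|t(\zeta)-t(z)|/2}\Gamma(t(z))\le G(\zeta)\le C_0e^{|t(\zeta)-t(z)|/2}\Gamma(t(z))$, which is (6.2) in both directions. $\square$

## 7. The 2-isometry $T_1$ and the operator $T$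

For analytic $f:\mathbb D\to\mathbb C^2$ let $N(f)=\frac1\pi\int_{\mathbb D}\langle Wf',f'\rangle\,dA$, and
$$\mathcal H_1=\{f:\ \|f\|^2=\|f\|_{H^2}^2+N(f)<\infty\}.$$

**Step 1: $\mathcal H_1$ is a separable Hilbert space with bounded point evaluations.** As $W\ge I$, $N(f)\ge\frac1\pi\int|f'|^2dA=\sum n|\hat f(n)|^2$. So $N(f)<\infty$ implies $f\in H^2$, and $\|f\|^2\ge\sum(n+1)|\hat f(n)|^2$. By Cauchy–Schwarz, $|f(z)|^2\le\|f\|^2\sum|z|^{2n}/(n+1)$, and $\sum|z|^{2n}/(n+1)\le1+\log\frac1{1-|z|^2}$, so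
$$|f(z)|^2\le\|f\|^2\Bigl(1+\log\frac1{1-|z|}\Bigr). \tag{7.1}$$
A Cauchy sequence $(f_n)$ in $\mathcal H_1$ converges in $H^2$ to some $f$, hence locally uniformly with derivatives; by Fatou, $N(f_n-f)\le\liminf_mN(f_n-f_m)$, so $f_n\to f$ in $\mathcal H_1$. The map $f\mapsto(f,\pi^{-1/2}W^{1/2}f')$ is an isometry into the separable space $H^2\oplus L^2(\mathbb D;\mathbb C^2)$, so $\mathcal H_1$ is separable.

**Step 2: $N$ as an integral of local Dirichlet integrals.** Write $M(w)=M(t(w))$ and $u(w)=u(t(w))$ for $w\in\mathbb T\setminus\{1\}$. For fixed $w$, $\langle f,u(w)\rangle$ is an analytic function of $z$, and $\langle G(w)f',f'\rangle=|f'|^2+(M(w)-1)|\langle f,u(w)\rangle'|^2$. By Tonelli,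
$$N(f)=\int_{\mathbb T}\bigl[\mathcal D_w(f_1)+\mathcal D_w(f_2)+(M(w)-1)\,\mathcal D_w(\langle f,u(w)\rangle)\bigr]dm(w). \tag{7.2}$$
For $f\in\mathcal H_1$ all three local integrals are finite for a.e. $w$. The vector $f(w)=(f_1(w),f_2(w))$ given by Lemma 4 is a radial limit, hence measurable in $w$. By linearity and uniqueness in Lemma 4, the value of $\langle f,u(w)\rangle$ at $w$ is $\langle f(w),u(w)\rangle$.

**Step 3: $T_1=M_z$ is a bounded expansive 2-isometry.** Multiplication by $z$ preserves the $H^2$-norm. Applying Lemma 4(1) to each term in (7.2), and then Lemma 4(2),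
$$\|zf\|^2-\|f\|^2=\int_{\mathbb T}\langle G(w)f(w),f(w)\rangle\,dm(w)\le2\int_{\mathbb T}\langle G(w)f(0),f(0)\rangle\,dm(w)+2N(f)\le C\|f\|^2, \tag{7.3}$$
the last step by $\int M(w)\,dm<\infty$ and $|f(0)|\le\|f\|$. So $T_1$ is bounded and $\|T_1f\|\ge\|f\|$. Since $(zf)(w)=wf(w)$ and $|w|=1$, the middle integral in (7.3) is the same for $zf$ as for $f$; hence $\|T_1^2f\|^2-\|T_1f\|^2=\|T_1f\|^2-\|f\|^2$. So $T_1$ is a 2-isometry, and by Lemma 1, $\|T_1^k\|^2\le1+Ck$.

**Step 4: $\dim\ker T_1^*=2$.** The range of $T_1$ is closed, since $T_1$ is expansive, and it is contained in $\{f\in\mathcal H_1:f(0)=0\}$. Conversely let $f\in\mathcal H_1$, $f(0)=0$, $f=zh$; then $h\in H^2$. For a.e. $w$, Lemma 4(3) applies to $h_1$, $h_2$ and $\langle h,u(w)\rangle$, and (7.2) gives $N(h)\le N(f)$. So $h\in\mathcal H_1$. Thus $T_1\mathcal H_1=\{f\in\mathcal H_1:f(0)=0\}$, which has codimension $2$ because constants belong to $\mathcal H_1$.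

**Step 5: the operator $T$.** For $d\ge2$ let $S_d$ be multiplication by $z$ on $H^2(\mathbb C^{d-2})$ (on $H^2(\ell^2)$ if $d=\infty$; absent if $d=2$), and
$$T=1\oplus T_1\oplus S_d\quad\text{on}\quad\mathbb C\oplus\mathcal H_1\oplus H^2(\mathbb C^{d-2}).$$
$T$ is an expansive 2-isometry, as each summand is one. By Lemma 1 it is completely hyperexpansive, and $\dim\ker T^*=0+2+(d-2)=d$. Put $P=1\oplus0\oplus0$. We apply Lemma 3 with $V=T_1\oplus S_d$: Section 8 shows $P\notin\mathcal W(T)$, and Sections 9 and 10 show $P\in\mathrm{AlgLat}\,\mathcal W(T)$. This proves Theorem 2.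

One more tool is needed: energy on the radius is controlled by $N$. For $g\in\mathcal H_1$ write $g(t)$ for the value of $g$ at $x=1-2e^{-(t-t_0)}$, $t\ge t_1$, and $g'(t)=dg/dt$.

**Lemma 7.**
$$\int_{t_1}^\infty\langle\Gamma(t)g'(t),g'(t)\rangle\,dt\le C\,N(g),\qquad g\in\mathcal H_1. \tag{7.4}$$

*Proof.* For $x\in[0,1)$ let $\Delta_x=\{|z-x|<(1-x)/2\}\subset\mathbb D$. On $\Delta_x$, $\frac12(1-x)<|1-z|<\frac32(1-x)$, so $|t(z)-t(x)|\le\log2$ and $\Gamma(t(x))\le CW(z)$ by (6.2) and (6.4). The complex derivative $g_z$ has the mean value property on $\Delta_x$, and a positive quadratic form is convex, so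
$$\langle\Gamma(t(x))g_z(x),g_z(x)\rangle\le\frac{4}{\pi(1-x)^2}\int_{\Delta_x}\langle\Gamma(t(x))g_z,g_z\rangle dA\le\frac C{(1-x)^2}\int_{\Delta_x}\langle Wg_z,g_z\rangle dA .$$
Since $g'(t)=(1-x)g_z(x)$, the left side times $(1-x)^2$ is $\langle\Gamma(t)g'(t),g'(t)\rangle$. Now integrate in $t$. A given $z$ lies in $\Delta_x$ only if $t(x)-t(z)=\log\frac{|1-z|}{1-x}\in(-\log2,\log\frac32)$, an interval of length $\log3$. $\square$

## 8. Two functions that jointly control $p(1)$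

**Step 1: the functions $F_1,F_2$.** They should move only in the cheap direction along the radius, and still be analytic. Let $E(\tau)$ be the holomorphic extension of $vv^*$, that is, the matrix (6.1) with $\alpha=\tau^{2/3}$, $\beta=\tau^{5/6}$. For $i=1,2$ put
$$F_i(z)=\epsilon_i+\int_{t_1}^{\tau(z)}\rho(\sigma)E(\sigma)\epsilon_i\,d\sigma,$$
a contour integral in the simply connected set $\Omega$, which contains $t_1=\tau(0)$. So $F_i(0)=\epsilon_i$.

**Step 2: $F_i\in\mathcal H_1$.** Let $\tau=t+i\varphi\in\Omega$. On the vertical segment from $t$ to $\tau$ all points have modulus at least $t$, so $|\tau^{2/3}-t^{2/3}|\le Ct^{-1/3}$ and $|\tau^{5/6}-t^{5/6}|\le Ct^{-1/6}$. On a horizontal strip the functions $\cos$, $\sin$ and $e^{\pm i\,\cdot}$ are bounded and Lipschitz, so $\|E(\tau)-v(t)v(t)^*\|\le Ct^{-1/6}$. With $\Gamma\le MI$ and $\Gamma v=v$,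
$$\langle\Gamma(t)E(\tau)\epsilon_i,E(\tau)\epsilon_i\rangle\le2|\langle\epsilon_i,v(t)\rangle|^2+CM(t)t^{-1/3}\le C .$$
By (6.4), conformal invariance and $|\rho(\tau)|\le2\rho(t)$,
$$N(F_i)\le C\int_\Omega|\rho(\tau)|^2\,dt\,d\varphi\le C\int_{t_0}^\infty\rho(t)^2dt=C\int_{t_0}^\infty\frac{dt}{t\log t(\log\log t)^{5/4}}<\infty,$$
and finiteness of $N$ implies $F_i\in H^2$.

**Step 3: growth in the expensive direction.** On the radius, $F_i(t)=\Phi(t)\epsilon_i$ with the Hermitian matrix $\Phi(t)=I+\int_{t_1}^t\rho\,vv^*ds\ge I$. Let $R(t)=\int_{t_1}^t\rho$. We claim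
$$\langle\Phi(t)u(t),u(t)\rangle\ge c\,(1+R(t)). \tag{8.1}$$
By (6.1), $\Phi=(1+\frac12R)I+\frac12\begin{pmatrix}-a&-\bar b\\-b&a\end{pmatrix}$ with $a=\int_{t_1}^t\rho\cos2\alpha$, $b=\int_{t_1}^t\rho\,e^{i\beta}\sin2\alpha$. The last matrix has norm $\sqrt{|a|^2+|b|^2}\le|a|+|b|$, so
$$\Phi\ge\bigl(1+\tfrac12(R-|a|-|b|)\bigr)I .$$
Suppose $|a|+|b|\le B$ for all $t$. If $R\ge2B$, then $\Phi\ge(1+\frac14R)I$; if $R<2B$, then $\Phi\ge I\ge\frac{1+R}{1+2B}I$. This gives (8.1), and it remains to bound $a$ and $b$. Since $e^{i\beta}\sin2\alpha=\frac1{2i}(e^{i(\beta+2\alpha)}-e^{i(\beta-2\alpha)})$, we need to bound $\int_{t_1}^t\rho e^{i\theta}ds$ for $\theta\in\{2\alpha,\beta\pm2\alpha\}$. Integrating $\frac{\rho}{i\theta'}(e^{i\theta})'$ by parts,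
$$\Bigl|\int_{t_1}^t\rho e^{i\theta}ds\Bigr|\le2\sup\Bigl|\frac\rho{\theta'}\Bigr|+\int_{t_1}^\infty\Bigl|\Bigl(\frac\rho{\theta'}\Bigr)'\Bigr|ds .$$
Note $\rho=O(s^{-1/2})$ and $\rho'=O(s^{-3/2})$. For $\theta=2\alpha$, $\theta'=\frac43s^{-1/3}$, so $\rho/\theta'=O(s^{-1/6})$ and its derivative is $O(s^{-7/6})$. For $\theta=\beta\pm2\alpha$, $\theta'\ge\frac12s^{-1/6}$ and $\theta''=O(s^{-7/6})$, so $\rho/\theta'=O(s^{-1/3})$ and $(\rho/\theta')'=\rho'/\theta'-\rho\theta''/(\theta')^2=O(s^{-4/3})$. In all cases the bound is finite.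

**Step 4: recovering $p(1)$.** Let $\nu=1/\langle\Phi u,u\rangle$ and $\eta_i=\nu\,\overline{u_i}\,u$, where $u=(u_1,u_2)$. For a matrix $X$, $\sum_i\langle X\epsilon_i,\eta_i\rangle=\nu\sum_iu_i\langle X\epsilon_i,u\rangle=\nu\langle Xu,u\rangle$. Hence on the radius
$$\sum_i\langle F_i,\eta_i\rangle=\nu\langle\Phi u,u\rangle=1,\qquad\sum_i\langle F_i',\eta_i\rangle=\nu\rho\langle vv^*u,u\rangle=0 .$$
For a polynomial $p$, with $p$ regarded as a function of $t$ on the radius, $dp/dt=O(e^{-t})$ and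
$$p(1)-p(0)=\int_{t_1}^\infty\frac{dp}{dt}\,dt=\int_{t_1}^\infty\sum_i\langle(pF_i)'(t),\eta_i(t)\rangle\,dt. \tag{8.2}$$

**Step 5: the weights $\eta_i$ are square integrable.** We have $\sum_i\langle\Gamma^{-1}\eta_i,\eta_i\rangle=\nu^2\langle\Gamma^{-1}u,u\rangle=\nu^2/M$. Since $\rho$ decreases, $R(t)\ge(t-t_1)\rho(t)\ge\frac12t\rho(t)$ for $t\ge2t_1$, so by (8.1), there
$$\frac{\nu^2}M\le\frac C{MR^2}\le\frac C{M\,t^2\rho^2}=\frac C{t\log t\,(\log\log t)^{5/4}} . \tag{8.3}$$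
On $[t_1,2t_1]$, $\nu\le1$ and $M>1$. So $\nu^2/M$ is integrable on $[t_1,\infty)$.

**Step 6: conclusion.** Since $T_1$ is bounded, $pF_i\in\mathcal H_1$. Apply Cauchy–Schwarz to (8.2), in the form $|\sum\langle x_i,\eta_i\rangle|\le(\sum\langle\Gamma x_i,x_i\rangle)^{1/2}(\sum\langle\Gamma^{-1}\eta_i,\eta_i\rangle)^{1/2}$ and then in $t$. With Lemma 7 this gives $|p(1)-p(0)|^2\le C\sum_iN(pF_i)$. Also $|p(0)|=|(pF_1)(0)|\le\|pF_1\|$. Hence
$$|p(1)|^2\le C\bigl(\|pF_1\|^2+\|pF_2\|^2\bigr)\qquad\text{for all polynomials }p. \tag{8.4}$$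
By Lemma 3(3) with $x_i=(F_i,0)$, $P\notin\mathcal W(T)$.

**Remark (one rotation does not suffice).** Replace $\beta$ by $0$ throughout, so $u=(\cos\alpha,\sin\alpha)$. Sections 6 and 7 and Steps 1–6 go through: $|u'|=\alpha'$, and only $\theta=2\alpha$ occurs in Step 3. So $P\notin\mathcal W(T)$ again. But now $P\notin\mathrm{AlgLat}\,\mathcal W(T)$ either. To see this, let $x=(1,i)/\sqrt2$ and $g=(F_1+iF_2)/\sqrt2$, so $g=\Phi x$ on the radius. By Step 3, $\Phi=(1+\frac12R)I+B$ with $\|B(t)\|$ bounded, and $|\langle x,u\rangle|=1/\sqrt2$ for all $t$. Since $R\to\infty$, $|\langle\Phi x,u\rangle|\ge\frac14R$ for $t\ge t_2$, say. Put $\eta=u/\overline{\langle\Phi x,u\rangle}$ on $[t_2,\infty)$. Then $\langle g,\eta\rangle=1$, $\langle g',\eta\rangle=0$ because $g'=\rho vv^*x$, and $\langle\Gamma^{-1}\eta,\eta\rangle\le16/(MR^2)$ is integrable far out by (8.3). With $x_2$ the point of the radius at $t_2$, as in Steps 4 and 6, $|p(1)-p(x_2)|^2\le CN(pg)$,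 while $|p(x_2)|\le|(pg)(x_2)|\le C\|pg\|$ because $|g(x_2)|=|\Phi(t_2)x|\ge1$. So the single function $g$ controls $p(1)$, and Lemma 3(2) applies with the vector $(g,0)$. The turning phase $e^{i\beta}$ is there to ensure that for no $x$ does $\langle x,u(t)\rangle$ stay away from $0$.

## 9. Cutting off one function: reduction to a divergent integral

By Lemma 3(1), $P\in\mathrm{AlgLat}\,\mathcal W(T)$ follows from this statement:

> For all $g\in\mathcal H_1$ and $g_2\in H^2(\mathbb C^{d-2})$ there are polynomials $p_k$ with $p_k(1)\to1$, $\|p_kg\|_{\mathcal H_1}\to0$, $\|p_kg_2\|_{H^2}\to0$. $\qquad$ (9.1)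

If $g=0$, the polynomials $(\frac{1+z}2)^k$ work, as in Section 3. Let $g\ne0$, regard $g$ also as a function of $\tau=t+i\varphi\in\Omega$, and define
$$\tilde w(s)=\int_\Omega e^{-(t-s)^2}\langle\Gamma(t)g,g\rangle\,dt\,d\varphi .$$

**Step 1: $\tilde w$ is finite, continuous and strictly positive.** By $M\le\frac14t^{1/3}$, $M(t(z))\le C|1-z|^{-1/2}$. With (6.4) and (7.1),
$$\int_{\mathbb D}\langle Wg,g\rangle dA\le C\|g\|^2\int_{\mathbb D}|1-z|^{-1/2}\Bigl(1+\log\frac1{1-|z|}\Bigr)dA<\infty \tag{9.2}$$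
by Cauchy–Schwarz, since $|1-z|^{-1}$ and $(1+\log\frac1{1-|z|})^2$ are integrable on $\mathbb D$. As $dA=|1-z|^2dt\,d\varphi=4e^{-2(t-t_0)}dt\,d\varphi$, (9.2) means $\int_\Omega e^{-2t}\langle\Gamma g,g\rangle dt\,d\varphi<\infty$. For $s$ in a bounded set, $e^{-(t-s)^2}\le Ce^{-2t}$ on $t\ge t_0$ with $C$ depending on the set; so $\tilde w$ is finite and, by dominated convergence, continuous. It is positive since $g\not\equiv0$ and $\Gamma\ge I$.

**Proposition 8.** $\displaystyle\int^\infty\frac{ds}{\tilde w(s)}=\infty$ for every $0\ne g\in\mathcal H_1$.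

Section 10 proves this. In the rest of this section we deduce (9.1) from it, imitating the optimal $p$ of Section 5 by functions that are analytic.

**Step 2: an analytic step function.** Let $K(\tau)=\pi^{-1/2}e^{-\tau^2}$ and $\mathcal K(\tau)=\int_{-\infty}^\tau K$, an entire function. For $|\varphi|\le\pi/2$, $|K(t+i\varphi)|=\pi^{-1/2}e^{\varphi^2-t^2}\le Ce^{-t^2}$. Integrating along the real axis to $t$ and then vertically, $|\mathcal K(t+i\varphi)-\mathcal K(t)|\le Ce^{-t^2}$. Hence, in the strip $|\varphi|\le\pi/2$: $|\mathcal K|\le C$; $|\mathcal K(t+i\varphi)|\le Ce^{-|t|}$ for $t\le0$; and $\mathcal K\to1$ as $t\to+\infty$.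

**Step 3: the multiplier $p$.** For $t_1+1<A<A'$ put
$$L=\int_A^{A'}\frac{ds}{\tilde w},\qquad\kappa=\frac{1_{[A,A']}}{L\,\tilde w},\qquad\psi(\tau)=\int\kappa(s)\mathcal K(\tau-s)\,ds,\qquad p=\psi\circ\tau .$$
Then $\int\kappa=1$, $\psi$ is entire, and $|p|\le C$ on $\overline{\mathbb D}\setminus\{1\}$, because $\tau(z)$ lies in the strip $|\varphi|\le\pi/2$. If $A\ge t(z)$, then $|\mathcal K(\tau(z)-s)|\le Ce^{-(s-t(z))}$ for $s\ge A$, so $|p(z)|\le Ce^{-(A-t(z))}$. Thus $p\to0$ pointwise on $\overline{\mathbb D}\setminus\{1\}$ as $A\to\infty$, uniformly in $A'$.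

**Step 4: the cost of $p$ is at most $C/L$.** For $|\varphi|\le\pi/2$, by Cauchy–Schwarz,
$$|\psi'(t+i\varphi)|^2\le C\Bigl(\int\kappa(s)e^{-(t-s)^2}ds\Bigr)^2\le C\int\kappa(s)^2e^{-(t-s)^2}ds .$$
By (6.4), conformal invariance and Tonelli,
$$\int_{\mathbb D}|p'|^2\langle Wg,g\rangle dA\le C\int_\Omega|\psi'|^2\langle\Gamma g,g\rangle\,dt\,d\varphi\le C\int\kappa(s)^2\tilde w(s)\,ds=\frac C{L^2}\int_A^{A'}\frac{ds}{\tilde w}=\frac CL .$$

**Step 5: $pg$ and $pg_2$ become small.** From $(pg)'=p'g+pg'$,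
$$N(pg)\le\frac2\pi\int_{\mathbb D}|p'|^2\langle Wg,g\rangle dA+\frac2\pi\int_{\mathbb D}|p|^2\langle Wg',g'\rangle dA. \tag{9.3}$$
Let $A\to\infty$ and choose $A'=A'(A)$ so that $L\ge A$, which is possible by Proposition 8. The first term tends to $0$ by Step 4, the second by dominated convergence. The boundary values of $p$ on $\mathbb T\setminus\{1\}$ are given by the same formula $\psi\circ\tau$, so dominated convergence on $\mathbb T$ gives $\|pg\|_{H^2}\to0$ and $\|pg_2\|_{H^2}\to0$. Hence $\|pg\|_{\mathcal H_1}\to0$.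

**Step 6: from $p$ to a function holomorphic across $\mathbb T$.** Fix $A,A'$. For $0<\varepsilon<1$ let
$$p_\varepsilon(z)=\psi\Bigl(t_0+\log\frac2{1+\varepsilon-z}\Bigr),$$
holomorphic in $|z|<1+\varepsilon$. For $z\in\overline{\mathbb D}$ the argument of $\psi$ has imaginary part in $[-\frac\pi2,\frac\pi2]$, so $|p_\varepsilon|\le C$. Let $t_\varepsilon=t_0+\log\frac2{|1+\varepsilon-z|}$. Since $|\psi'(t+i\varphi)|\le C\int\kappa(s)e^{-(t-s)^2}ds$ and $\int\kappa=1$,
$$|p_\varepsilon'(z)|=\frac{|\psi'|}{|1+\varepsilon-z|}=\frac12e^{t_\varepsilon-t_0}|\psi'|\le C\sup_{t\in\mathbb R}e^t\sup_{s\in[A,A']}e^{-(t-s)^2}<\infty,$$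
uniformly in $\varepsilon$ and $z\in\mathbb D$; the same bound holds for $p'$. As $\varepsilon\to0$, $p_\varepsilon\to p$ and $p_\varepsilon'\to p'$ pointwise on $\mathbb D$, and $p_\varepsilon\to p$ on $\mathbb T\setminus\{1\}$. From $((p_\varepsilon-p)g)'=(p_\varepsilon'-p')g+(p_\varepsilon-p)g'$, $\int\langle Wg,g\rangle dA<\infty$ (that is (9.2)) and $N(g)<\infty$, dominated convergence gives $p_\varepsilon g\to pg$ in $\mathcal H_1$; likewise $p_\varepsilon g_2\to pg_2$ in $H^2$. Finally $p_\varepsilon(1)=\psi(t_0+\log\frac2\varepsilon)\to\int\kappa=1$.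

**Step 7: from $p_\varepsilon$ to polynomials.** The Taylor coefficients $a_k$ of $p_\varepsilon$ decay geometrically, and $\|T_1^k\|^2\le1+Ck$, so $\sum a_kz^kg$ converges absolutely in $\mathcal H_1$. As point evaluations are continuous, its sum is $p_\varepsilon g$. The same holds for $g_2$ in $H^2$, and the Taylor polynomials at $1$ converge to $p_\varepsilon(1)$. Now for each $k$ choose first $A,A'$ with $\|pg\|_{\mathcal H_1},\|pg_2\|_{H^2}<1/k$, then $\varepsilon$ with $\|p_\varepsilon g-pg\|_{\mathcal H_1},\|p_\varepsilon g_2-pg_2\|_{H^2},|p_\varepsilon(1)-1|<1/k$, and then a Taylor polynomial that changes each of these quantities by less than $1/k$. This gives (9.1).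

## 10. The divergence of $\int ds/\tilde w$

Fix $0\ne g\in\mathcal H_1$. We prove Proposition 8.

### 10.1. Passage from $\Omega$ to the radius

**Step 1: what is to be shown.** Let $c(t)=g(t)$ for $t\ge t_1$, and $e(t)=\langle\Gamma(t)c'(t),c'(t)\rangle$. By Lemma 7, $\int_{t_1}^\infty|c'|^2\le\int_{t_1}^\infty e<\infty$. We claim that there is $0\le\mathcal E\in L^1(t_1+1,\infty)$ with
$$\tilde w(s)\le C\bigl(\langle\Gamma(s)c(s),c(s)\rangle+\mathcal E(s)\bigr),\qquad s\ge t_1+1. \tag{10.1}$$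
Since $\tilde w>0$, the right side is positive, and it then suffices to prove
$$\int^\infty\frac{ds}{\langle\Gamma(s)c(s),c(s)\rangle+\mathcal E(s)}=\infty. \tag{10.2}$$

**Step 2: the part $t<t_1$.** There $|1-z|>1$, so $dt\,d\varphi\le dA$, and $\Gamma\le M(t_1)I$, and $e^{-(t-s)^2}\le e^{-(s-t_1)^2}$. So this part of $\tilde w(s)$ is at most $e^{-(s-t_1)^2}M(t_1)\int_{\mathbb D}|g|^2dA$, which is integrable in $s$.

**Step 3: from vertical sections to the real axis.** Let $t\ge t_1$. The vertical section of $\Omega$ at $t$ is an interval symmetric about the real axis, of length at most $\pi$. So the segment from $t$ to $t+i\varphi\in\Omega$ lies in $\Omega$, and by Cauchy–Schwarz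
$$\langle\Gamma(t)(g(t+i\varphi)-c(t)),\,g(t+i\varphi)-c(t)\rangle\le\frac\pi2\varepsilon(t),\qquad\varepsilon(t)=\int\langle\Gamma(t)g_\tau,g_\tau\rangle\,d\varphi,$$
the last integral being over the section. By (6.4) and conformal invariance $\int_{t_1}^\infty\varepsilon\,dt\le CN(g)$. Using $\langle\Gamma(a+b),a+b\rangle\le2\langle\Gamma a,a\rangle+2\langle\Gamma b,b\rangle$ and integrating over the section,
$$\int\langle\Gamma(t)g,g\rangle\,d\varphi\le2\pi\langle\Gamma(t)c(t),c(t)\rangle+\pi^2\varepsilon(t).$$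

**Step 4: from $t$ to $s$.** By (6.2), by the same inequality, by Cauchy–Schwarz for $c(t)-c(s)=\int_s^tc'$, and by (6.2) again,
$$\langle\Gamma(t)c(t),c(t)\rangle\le2C_0e^{|t-s|/2}\Bigl[\langle\Gamma(s)c(s),c(s)\rangle+|t-s|\,C_0e^{|t-s|/2}\Bigl|\int_s^te(r)\,dr\Bigr|\Bigr].$$
Multiply the result of Step 3 by $e^{-(t-s)^2}$ and integrate over $t\ge t_1$. As $\int e^{|x|/2-x^2}dx<\infty$, the main term is $C\langle\Gamma(s)c(s),c(s)\rangle$, and the remainders are constant multiples of $\int_{t_1}^\infty e^{-(t-s)^2}\varepsilon(t)\,dt$ and $\int_{t_1}^\infty k(t-s)\bigl|\int_s^te\bigr|dt$, with $k(x)=|x|e^{|x|-x^2}$. The first is integrable in $s$ because $\varepsilon\in L^1$. For the second, put $x=t-s$. For fixed $x$ and $r$, the set of $s$ with $r$ between $s$ and $s+x$ has measure $|x|$; so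
$$\iint k(t-s)\Bigl|\int_s^te(r)dr\Bigr|dt\,ds\le\int|x|k(x)\,dx\cdot\int_{t_1}^\infty e<\infty .$$
Together with Step 2 this proves (10.1).

### 10.2. Equidistribution: the gain of a logarithm

For large $k$ let $J_k=[(\pi k)^{3/2},(\pi(k+1))^{3/2}]$, the time interval on which $\alpha$ runs from $\pi k$ to $\pi(k+1)$, and $M_k=M((\pi k)^{3/2})$. On $J_k$, for $k$ large,
$$t\asymp k^{3/2},\quad|J_k|\asymp k^{1/2},\quad\alpha'\asymp k^{-1/2},\quad\beta'\asymp k^{-1/4},\quad M_k\le M(t)\le2M_k. \tag{10.3}$$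

**Lemma 9.** There are $\kappa_0>0$ and $k_0$ such that for all $k\ge k_0$ and all unit vectors $x\in\mathbb C^2$,
$$\int_{J_k}\frac{dt}{1+M(t)|\langle x,u(t)\rangle|^2}\ge\kappa_0\frac{|J_k|\log M_k}{M_k}.$$

*Proof.* Write $M$ for $M_k$ (so $M(t)\le2M$ on $J_k$).

**Step 1: coordinates near the zero of $\langle x,u\rangle$.** Let $\hat\alpha=\alpha(t)-\pi k\in[0,\pi]$ and $|x_1|=\sin a_0$, $|x_2|=\cos a_0$ with $a_0\in[0,\frac\pi2]$. Replacing $\alpha$ by $\hat\alpha$ changes $u$ by a sign only. So for a suitable $\theta$ depending on $x$ (the difference of the arguments of $x_2$ and $x_1$), for $\hat\alpha\in[0,\frac\pi2]$,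
$$|\langle x,u\rangle|=\bigl||x_1|\cos\hat\alpha+|x_2|\sin\hat\alpha\,e^{-i(\beta-\theta)}\bigr| .$$
Let $\omega\in(-\pi,\pi]$ with $\omega\equiv\beta-\theta-\pi\pmod{2\pi}$, and $\sigma=\hat\alpha-a_0$. Then
$$|\langle x,u\rangle|=|\sin a_0\cos\hat\alpha-\cos a_0\sin\hat\alpha\,e^{-i\omega}|\le|\sin(a_0-\hat\alpha)|+|1-e^{-i\omega}|\le|\sigma|+|\omega|,$$
so
$$1+M(t)|\langle x,u\rangle|^2\le1+4M(\sigma^2+\omega^2). \tag{10.4}$$

**Step 2: cutting time into turns of the phase.** Let $I\subset[0,\frac\pi2]$ be an interval of length $\frac\pi4$ with endpoint $a_0$, and $\mathcal P=\{t\in J_k:\hat\alpha(t)\in I\}$. This is a time interval on which $|\sigma|$ is monotone with range $[0,\frac\pi4]$. Cut $\mathcal P$ into full turns $I_m$, on which $\omega$ runs from $-\pi$ to $\pi$, and at most two incomplete end pieces. By (10.3) each piece has length at most $Ck^{1/4}$, so $\sigma$ varies on it by at most $h_k:=Ck^{-1/4}$. Since $M_k$ grows only like a power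 of $\log k$ times a power of $\log\log k$, $h_k\le M^{-1/2}$ for large $k$.

**Step 3: one full turn.** Let $\sigma_m$ be a value of $\sigma$ on $I_m$. Then $\sigma^2\le2\sigma_m^2+2h_k^2\le2\sigma_m^2+2/M$ on $I_m$, so the right side of (10.4) is at most $b+4M\omega^2$ with $b=9+8M\sigma_m^2\le17M$. On $|\omega|\le\frac12\sqrt{b/M}$, where $\frac12\sqrt{b/M}\le\frac12\sqrt{17}<\pi$, we have $4M\omega^2\le b$. Hence
$$\int_{-\pi}^\pi\frac{d\omega}{b+4M\omega^2}\ge\sqrt{\frac bM}\cdot\frac1{2b}=\frac1{2\sqrt{bM}}\ge\frac1{6M(M^{-1/2}+|\sigma_m|)},$$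
the last step by $\sqrt b\le3+\sqrt8\,M^{1/2}|\sigma_m|\le3M^{1/2}(M^{-1/2}+|\sigma_m|)$. By (10.3), $dt\ge ck^{1/4}d\omega$ and $|I_m|\le Ck^{1/4}$; also $M^{-1/2}+|\sigma_m|\le2(M^{-1/2}+|\sigma(t)|)$ on $I_m$ because $h_k\le M^{-1/2}$. Therefore
$$\int_{I_m}\frac{dt}{1+M(t)|\langle x,u\rangle|^2}\ge\frac{ck^{1/4}}{M(M^{-1/2}+|\sigma_m|)}\ge\frac cM\int_{I_m}\frac{dt}{M^{-1/2}+|\sigma(t)|} .$$

**Step 4: summing over the turns.** On an incomplete end piece $|\sigma|$ is within $h_k$ of $0$ or of $\frac\pi4$. So the full turns cover $\{t\in\mathcal P:h_k\le|\sigma|\le\frac\pi4-h_k\}$ up to finitely many points. With $dt\ge ck^{1/2}\,|d\sigma|$, the integral in the lemma is at least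
$$\frac{ck^{1/2}}M\int_{h_k}^{\pi/4-h_k}\frac{d\sigma}{M^{-1/2}+\sigma}\ge\frac{ck^{1/2}}M\log\frac{1/2}{2M^{-1/2}}\ge\frac{ck^{1/2}}M\log M$$
for large $k$, and $k^{1/2}\asymp|J_k|$. None of the thresholds on $k$ depends on $x$. $\square$

### 10.3. Conclusion

**Step 1: good and bad intervals.** On most $J_k$ the function $c$ should be nearly constant. For large $k$ let
$$c_k=c((\pi k)^{3/2}),\quad X_k=1+|c_k|^2,\quad e_k=\int_{J_k}|c'|^2,\quad\varepsilon_k=\int_{J_k}\mathcal E .$$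
Then $\sum e_k<\infty$, $\sum\varepsilon_k<\infty$, and $|c(t)-c_k|^2\le|J_k|e_k$ on $J_k$. Call $k$ *good* if $|J_k|M_ke_k\le1$ and $\varepsilon_k\le1$, and *bad* otherwise. Each bad $k$ contributes more than $1$ to $\sum(|J_k|M_ke_k+\varepsilon_k)$, so the number of bad $k\in[2^j,2^{j+1})$ is at most
$$\sum_{2^j\le k<2^{j+1}}\bigl(|J_k|M_ke_k+\varepsilon_k\bigr)\le C_g2^{j/2}M_{2^{j+1}}+C_g\le2^{j-1}$$
for large $j$, where $C_g$ depends on $g$ and we used that $M_{2^{j+1}}$ grows only like $j^2(\log j)^{5/2}$.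

**Step 2: a good interval.** Let $k$ be good, and let $x_k$ be a unit vector with $c_k=|c_k|x_k$. For $t\in J_k$, $\langle\Gamma(t)(c-c_k),c-c_k\rangle\le M(t)|c-c_k|^2\le2M_k|J_k|e_k\le2$. So
$$\langle\Gamma c,c\rangle\le2\langle\Gamma c_k,c_k\rangle+4\le2|c_k|^2+2M|\langle c_k,u\rangle|^2+4\le4X_k\bigl(1+M(t)|\langle x_k,u(t)\rangle|^2\bigr).$$
Where $\mathcal E\le1$, we get $\langle\Gamma c,c\rangle+\mathcal E\le5X_k(1+M|\langle x_k,u\rangle|^2)$. The exceptional set $\{t\in J_k:\mathcal E>1\}$ has measure at most $\varepsilon_k\le1$, and $1/(1+M|\langle x_k,u\rangle|^2)\le1$ there. Since $|J_k|\log M_k/M_k\to\infty$, Lemma 9 gives, for large good $k$,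
$$\int_{J_k}\frac{ds}{\langle\Gamma c,c\rangle+\mathcal E}\ge\frac1{5X_k}\Bigl(\kappa_0\frac{|J_k|\log M_k}{M_k}-1\Bigr)\ge\frac{c\,|J_k|\log M_k}{X_kM_k}. \tag{10.5}$$

**Step 3: a dyadic block.** For $k\in[2^j,2^{j+1})$ we have $M_k\asymp j^2(\log j)^{5/2}$ and $\log M_k\asymp\log j$, so $\log M_k/M_k\ge c\,m_j$ with $m_j=j^{-2}(\log j)^{-3/2}$, and $|J_k|\ge c2^{j/2}$. The block contains at least $2^{j-1}$ good $k$, so by Cauchy–Schwarz
$$\sum_{\text{good }k\text{ in the block}}\frac1{X_k}\ge\frac{(2^{j-1})^2}{\sum_{2^j\le k<2^{j+1}}X_k}.$$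
With $Y_j=2^{-5j/2}\sum_{2^j\le k<2^{j+1}}X_k>0$, (10.5) gives
$$\sum_{2^j\le k<2^{j+1}}\int_{J_k}\frac{ds}{\langle\Gamma c,c\rangle+\mathcal E}\ge c\,2^{j/2}m_j\,\frac{2^{2j}}{2^{5j/2}\,Y_j}=c\,\frac{m_j}{Y_j}. \tag{10.6}$$

**Step 4: $\sum_jY_j<\infty$.** This limits the growth of $c$. First, $\sum_jY_j\le C\sum_kk^{-5/2}(1+|c_k|^2)$. From $|c_k|^2\le2|c(t)|^2+2|J_k|e_k$, averaged over $J_k$,
$$|c_k|^2\le\frac2{|J_k|}\int_{J_k}|c|^2+2|J_k|e_k .$$
Since $k^{-5/2}/|J_k|\asymp k^{-3}\asymp t^{-2}$ on $J_k$ and $k^{-5/2}|J_k|\asymp k^{-2}$,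
$$\sum_kk^{-5/2}|c_k|^2\le C\int_{t_1}^\infty\frac{|c|^2}{t^2}dt+C\sum_kk^{-2}e_k .$$
By Hardy's inequality for $c-c(t_1)$, which vanishes at $t_1$, $\int_{t_1}^\infty|c-c(t_1)|^2t^{-2}dt\le\int_{t_1}^\infty|c-c(t_1)|^2(t-t_1)^{-2}dt\le4\int|c'|^2$, so
$$\int_{t_1}^\infty\frac{|c|^2}{t^2}dt\le\frac{2|c(t_1)|^2}{t_1}+8\int_{t_1}^\infty|c'|^2<\infty .$$

**Step 5: divergence.** All sums are over large $j$. Since $\int^\infty\frac{dy}{y(\log y)^{3/4}}=\infty$,
$$\infty=\sum_j\frac1{j(\log j)^{3/4}}=\sum_j\sqrt{m_j}\le\Bigl(\sum_jY_j\Bigr)^{1/2}\Bigl(\sum_j\frac{m_j}{Y_j}\Bigr)^{1/2}.$$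
By Step 4, $\sum_jm_j/Y_j=\infty$. The $J_k$ do not overlap, so by (10.6) the integral in (10.2) diverges. This proves Proposition 8, hence (9.1), hence $P\in\mathrm{AlgLat}\,\mathcal W(T)$. Since $P\notin\mathcal W(T)$ by Section 8, the completely hyperexpansive operator $T$ is not reflexive, and Theorem 2 is proved. $\blacksquare$
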